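# Quantizing triangular dynamical $r$-matrices over a nonabelian base

## 1. A worked example with two commuting variables

Take $\mathfrak g=\mathfrak h=\mathbb R^2$, abelian, with basis $h_1,h_2$, and let $\lambda_1,\lambda_2$ be the corresponding linear coordinates on $\mathfrak h^*$. The enveloping algebra is the polynomial ring $\mathbb R[h_1,h_2]$, so its third tensor power is a polynomial ring in six variables. Write $y_k$ for $h_1$ placed in the $k$-th factor and $x_k$ for $h_2$ placed in the $k$-th factor. Fix a smooth function $\phi$ of $\lambda_2$ alone and put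
$$r(\lambda)=\phi(\lambda_2)\,(h_1\otimes h_2-h_2\otimes h_1),\qquad\text{so}\qquad r_{ij}=\phi(\lambda_2)(y_ix_j-x_iy_j).$$
We look for a formal series $R(\lambda)=1+\hbar r(\lambda)+O(\hbar^2)$ with values in $\mathbb R[h_1,h_2]^{\otimes2}$ satisfying
$$R_{12}(\lambda)\,R_{13}(\lambda+\hbar h^{(2)})\,R_{23}(\lambda)=R_{23}(\lambda+\hbar h^{(1)})\,R_{13}(\lambda)\,R_{12}(\lambda+\hbar h^{(3)}),\tag{1.1}$$
where $\lambda+\hbar h^{(k)}$ means: replace $\lambda_1$ by $\lambda_1+\hbar y_k$ and $\lambda_2$ by $\lambda_2+\hbar x_k$, and Taylor expand in $\hbar$. Everything commutes, so with $\rho=\log R$ the equation becomes additive: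
$$\rho_{12}(\lambda)+\rho_{13}(\lambda+\hbar h^{(2)})+\rho_{23}(\lambda)=\rho_{23}(\lambda+\hbar h^{(1)})+\rho_{13}(\lambda)+\rho_{12}(\lambda+\hbar h^{(3)}).\tag{1.2}$$

Try $\rho=\hbar r$, that is, $R=e^{\hbar r}$. The left side minus the right side of (1.2) is $\hbar$ times
$$[\phi(\lambda_2+\hbar x_2)-\phi](y_1x_3-x_1y_3)-[\phi(\lambda_2+\hbar x_1)-\phi](y_2x_3-x_2y_3)-[\phi(\lambda_2+\hbar x_3)-\phi](y_1x_2-x_1y_2).$$
At first order in the bracketed shifts this is $\hbar\phi'$ times
$$x_2(y_1x_3-x_1y_3)-x_1(y_2x_3-x_2y_3)-x_3(y_1x_2-x_1y_2)=0,$$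
since the monomials $y_1x_2x_3$, $x_1x_2y_3$, $x_1y_2x_3$ each occur twice with opposite signs. So $e^{\hbar r}$ works when $\phi$ is affine. For $\phi=\lambda_2^2$, however, the coefficient of $\hbar^3$ in the defect is
$$y_1x_2x_3(x_2-x_3)+x_1y_2x_3(x_3-x_1)+x_1x_2y_3(x_1-x_2)\neq0 .$$
The exponential fails, and $R$ needs correction terms.

Here is the repair. Let $\Phi'=\phi$, and for $I\subset\{1,2,3\}$ write $\Phi_I=\Phi(\lambda_2+\hbar\sum_{k\in I}x_k)$. Put
$$\rho=(\Phi_{2}-\Phi)\,y_1-(\Phi_{1}-\Phi)\,y_2=\hbar r+O(\hbar^2).$$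
The left side of (1.2) is
$$(\Phi_2-\Phi)y_1-(\Phi_1-\Phi)y_2+(\Phi_{23}-\Phi_2)y_1-(\Phi_{12}-\Phi_2)y_3+(\Phi_3-\Phi)y_2-(\Phi_2-\Phi)y_3,$$
which equals $(\Phi_{23}-\Phi)y_1+(\Phi_3-\Phi_1)y_2-(\Phi_{12}-\Phi)y_3$. The right side is
$$(\Phi_{13}-\Phi_1)y_2-(\Phi_{12}-\Phi_1)y_3+(\Phi_3-\Phi)y_1-(\Phi_1-\Phi)y_3+(\Phi_{23}-\Phi_3)y_1-(\Phi_{13}-\Phi_3)y_2,$$
which is the same. For $\phi=\lambda_2^2$ the solution reads
$$\log R=\hbar\lambda_2^2(y_1x_2-x_1y_2)+\hbar^2\lambda_2(y_1x_2^2-x_1^2y_2)+\tfrac{\hbar^3}3(y_1x_2^3-x_1^3y_2).$$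

The solution has a shape worth noticing. With $F=\exp\big((\Phi_2-\Phi)y_1\big)$ we have $R=F_{21}^{-1}F_{12}$. Let $F_{12,3}$ be obtained from $F$ by the coproduct in the first leg (replace $y_1$ by $y_1+y_2$ and $x_2$ by $x_3$), and $F_{1,23}$ by the coproduct in the second leg (replace $x_2$ by $x_2+x_3$). Then
$$F_{12,3}(\lambda)\,F_{12}(\lambda+\hbar h^{(3)})=F_{1,23}(\lambda)\,F_{23}(\lambda),$$
because both logarithms equal $(\Phi_{23}-\Phi)y_1+(\Phi_3-\Phi)y_2$. So $R$ comes from a simpler object that satisfies an equation looking like associativity.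

In the example both $\mathfrak g$ and $\mathfrak h$ were commutative. Now let $\mathfrak g$ be any finite-dimensional Lie algebra and $\mathfrak h$ any subalgebra. There is a classical equation that $r$ must satisfy for $\hbar^2$ to work out, and a quantum equation that generalizes (1.1). Is the classical equation enough, so that the correction terms can always be found?

## 2. The classical equation, the quantum equation, and two theorems

Let $\mathfrak g$ be a finite-dimensional real Lie algebra with a Lie group $G$, let $\mathfrak h\subset\mathfrak g$ be a Lie subalgebra, not necessarily abelian, and let $H\subset G$ be the connected Lie subgroup with Lie algebra $\mathfrak h$. Fix a basis $h_1,\dots,h_l$ of $\mathfrak h$ with $[h_i,h_j]=\sum_kc_{ij}^kh_k$, linear coordinates $\lambda_1,\dots,\lambda_l$ on $\mathfrak h^*$, and $\partial_i=\partial/\partial\lambda_i$. Let $\mathcal D\subset\mathfrak h^*$ be an $H$-invariant open set (the question concerns $\mathcal D=\mathfrak h^*$), $\mathcal A=C^\infty(\mathcal D)$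 and $d=\dim\mathfrak g$.

The group $H$ acts on $\mathfrak h^*$ by the coadjoint action and on $U(\mathfrak g)^{\otimes n}$ by the diagonal adjoint action. On functions it acts by $(h\cdot f)(\lambda)=f(h^{-1}\lambda)$, and infinitesimally $h_i$ acts by the vector field
$$\mathrm{coad}_i=\sum_{j,k}c_{ij}^k\lambda_k\partial_j,\qquad \mathrm{coad}_i\lambda_j=\sum_kc_{ij}^k\lambda_k .$$
An element of $\mathcal A\otimes U(\mathfrak g)^{\otimes n}$ is *$\mathfrak h$-invariant* if it is killed by $\mathrm{coad}_i+\mathrm{ad}_{h_i}$ (diagonal adjoint action) for all $i$. Each such element takes values in a finite-dimensional $\mathrm{Ad}$-stable subspace and $H$ is connected, so $\mathfrak h$-invariance is the same as $H$-equivariance; for series in $\hbar$ this holds order by order. For $x\in U(\mathfrak g)$ write $x^{(k)}$ for $x$ in the $k$-th tensor factor, and use the leg notation $t_{12},t_{13},\dots$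

**Definition (classical triangular dynamical $r$-matrix).** A smooth $H$-equivariant map $r:\mathcal D\to\wedge^2\mathfrak g$ with
$$[r_{12},r_{13}]+[r_{12},r_{23}]+[r_{13},r_{23}]=\sum_{i=1}^l\Big(h_i^{(1)}\partial_ir_{23}-h_i^{(2)}\partial_ir_{13}+h_i^{(3)}\partial_ir_{12}\Big).\tag{2.1}$$
This is the classical dynamical Yang–Baxter equation (CDYBE).

For the $r$ of Section 1, (2.1) is the vanishing of the $\hbar^2$ defect. Here is an example over a nonabelian base. Let $\mathfrak g=\mathfrak h$ have basis $h_1,h_2$ with $[h_1,h_2]=h_2$, and let $r=\varphi(\lambda)(h_1\otimes h_2-h_2\otimes h_1)$. Here $\mathrm{coad}_1=\lambda_2\partial_2$ and $\mathrm{coad}_2=-\lambda_2\partial_1$, while $\mathrm{ad}_{h_1}$ multiplies $h_1\wedge h_2$ by $1$ and $\mathrm{ad}_{h_2}$ kills it. Invariance reads $\lambda_2\partial_2\varphi+\varphi=0$ and $\lambda_2\partial_1\varphi=0$. So on each half plane $\varphi=c/\lambda_2$ with a constant $c$; on all of $\mathfrak h^*$ only $\varphi=0$ is smooth, but $\mathcal D=\{\lambda_2\ne0\}$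 allows $c\neq0$. The CDYBE holds automatically. Indeed, swapping legs $1,2$, or legs $2,3$, changes the sign of each side of (2.1), because $r_{ji}=-r_{ij}$; so both sides lie in $\wedge^3\mathfrak g$, which is $0$ as $\dim\mathfrak g=2$.

Next come the ingredients of the quantum equation.

**Definition (shift).** For $f$ with values in $U(\mathfrak g)^{\otimes 3}$,
$$f(\lambda+\hbar h^{(k)})=\sum_{n\ge0}\frac{\hbar^n}{n!}\sum_{i_1,\dots,i_n}(\partial_{i_1}\cdots\partial_{i_n}f)(\lambda)\,h^{(k)}_{i_1}\cdots h^{(k)}_{i_n}.$$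

For $f=\lambda_1\lambda_2$ this gives $\lambda_1\lambda_2+\hbar(\lambda_1h_2+\lambda_2h_1)^{(k)}+\frac{\hbar^2}2(h_1h_2+h_2h_1)^{(k)}$; note the symmetrized last term.

**Definition (PBW, or Gutt, star product).** Let $U_\hbar(\mathfrak h)=T(\mathfrak h)[\hbar]/(xy-yx-\hbar[x,y])$. The symmetrization map $(t\cdot\lambda)^n\mapsto(t\cdot h)^n$, where $t\cdot\lambda=\sum t_i\lambda_i$ and $t\cdot h=\sum t_ih_i$, identifies polynomials on $\mathfrak h^*$ (with coefficients in $\mathbb R[\hbar]$) with $U_\hbar(\mathfrak h)$. The transported product $\star$ is given by bidifferential operators at each order in $\hbar$, and so extends to $\mathcal A[\![\hbar]\!]$.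

Thus $\lambda_i\star\lambda_j-\lambda_j\star\lambda_i=\hbar\sum_kc_{ij}^k\lambda_k$. In the two-dimensional example, $h_1h_2=\frac12(h_1h_2+h_2h_1)+\frac\hbar2h_2$ in $U_\hbar(\mathfrak h)$, so $\lambda_1\star\lambda_2=\lambda_1\lambda_2+\frac\hbar2\lambda_2$ and $\lambda_2\star\lambda_1=\lambda_1\lambda_2-\frac\hbar2\lambda_2$. Two facts will be used constantly. By definition
$$(t\cdot\lambda)^{\star n}=(t\cdot\lambda)^n .\tag{2.2}$$
And in $U_\hbar(\mathfrak h)$ we have $h_iz-zh_i=\hbar\,\mathrm{ad}_{h_i}z$; since symmetrization intertwines $\mathrm{coad}_i$ with $\mathrm{ad}_{h_i}$,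
$$\lambda_i\star f-f\star\lambda_i=\hbar\,\mathrm{coad}_if\tag{2.3}$$
for polynomials $f$, hence for all $f\in\mathcal A$. In particular $\mathrm{coad}_i$ is a derivation of $\star$. The last extension uses the *polynomial test*: a (multi)differential operator that vanishes on polynomials is zero, since polynomials realize all finite jets at any point. We use it order by order in $\hbar$ without further comment.

Let $*$ be the product on $(\mathcal A\otimes U(\mathfrak g)^{\otimes n})[\![\hbar]\!]$ that is the tensor product of $\star$ and the product of $U(\mathfrak g)^{\otimes n}$: $(f\otimes a)*(f'\otimes a')=(f\star f')\otimes aa'$. Functions of $\lambda$ commute with elements of $U(\mathfrak g)^{\otimes n}$.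

**Definition (quantization).** A quantization of $r$ is an $H$-equivariant element $R(\lambda)=1+\hbar r(\lambda)+O(\hbar^2)$ of $(\mathcal A\otimes U(\mathfrak g)\otimes U(\mathfrak g))[\![\hbar]\!]$ satisfying the generalized quantum dynamical Yang–Baxter equation (Gervais–Neveu–Felder equation)
$$R_{12}(\lambda)*R_{13}(\lambda+\hbar h^{(2)})*R_{23}(\lambda)=R_{23}(\lambda+\hbar h^{(1)})*R_{13}(\lambda)*R_{12}(\lambda+\hbar h^{(3)}).\tag{2.4}$$
The $r$-matrix $r$ is *quantizable* if a quantization exists.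

The question, taken from Ping Xu, "Quantum dynamical Yang-Baxter equation over a nonabelian base", arXiv:math/0104071 (2001), is whether every classical triangular dynamical $r$-matrix is quantizable. The answer is yes. Let $\Delta$ and $\varepsilon$ be the coproduct and counit of $U(\mathfrak g)$.

**Definition (dynamical twist).** An $\mathfrak h$-invariant $F=1+O(\hbar)\in(\mathcal A\otimes U(\mathfrak g)^{\otimes2})[\![\hbar]\!]$ with $(\varepsilon\otimes1)F=(1\otimes\varepsilon)F=1$ and
$$F_{12,3}(\lambda)*F_{12}(\lambda+\hbar h^{(3)})=F_{1,23}(\lambda)*F_{23}(\lambda),\tag{2.5}$$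
where $F_{12,3}=(\Delta\otimes1)F$ and $F_{1,23}=(1\otimes\Delta)F$.

The $F$ of Section 1 is an example: its counit conditions hold because $\log F$ vanishes when $y_1=0$ or $x_2=0$. We write $F=1+\hbar F_1+\cdots$ and $F_1^{21}$ for the flip of $F_1$.

**Theorem A.** For every classical triangular dynamical $r$-matrix $r:\mathcal D\to\wedge^2\mathfrak g$ there is a dynamical twist $F=1+\hbar F_1+\cdots$ with $F_1-F_1^{21}=r$. Then $R=F_{21}^{-1}*F_{12}$ is a quantization of $r$; moreover $R_{21}*R=1$ and $(\varepsilon\otimes1)R=(1\otimes\varepsilon)R=1$.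

**Theorem B.** There is a bijection between

* formal dynamical $r$-matrices $r_\hbar=\sum_{n\ge0}\hbar^nr_n$ (that is, $r_n\in(\mathcal A\otimes\wedge^2\mathfrak g)^{\mathfrak h}$ and $r_\hbar$ satisfies the CDYBE), modulo the formal gauge group $\exp\big(\hbar(\mathcal A\otimes\mathfrak g)^{\mathfrak h}[\![\hbar]\!]\big)$, acting by $\pi_0+r_\hbar\mapsto e^{\mathrm{ad}\,a}(\pi_0+r_\hbar)$, where $\pi_0$ is the Poisson bivector of Section 4 for $r=0$; and
* dynamical twists modulo $F\sim F'\iff\Delta K*F=F'*K_1(\lambda+\hbar h^{(2)})*K_2(\lambda)$ for some $K\in1+\hbar(\mathcal A\otimes U(\mathfrak g))^{\mathfrak h}[\![\hbar]\!]$ with $\varepsilon(K)=1$, where $K_1,K_2$ denote $K$ in leg $1$, $2$.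

If $[r_\hbar]\leftrightarrow[F]$, then $F_1-F_1^{21}=r_0$.

Theorem A answers the question and is proved in Sections 3–8; Theorem B is a classification, not needed for the question, proved in Sections 9–11. No invariant complement of $\mathfrak h$, no reductivity, no nondegeneracy of $r$ and no closedness of $H$ is used. The external inputs are Kontsevich's local formality theorem and, for Theorem B only, the Hochschild–Kostant–Rosenberg (HKR) theorem and the filtered Goldman–Millson theorem; each is stated where it enters.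

## 3. Six orderings of three legs: from a twist to $R$

This section proves the second half of Theorem A, so that afterwards only the twist has to be found.

**Lemma 3.1.** The map $f\mapsto f(\lambda+\hbar h)$ is an algebra homomorphism $(\mathcal A[\![\hbar]\!],\star)\to(\mathcal A\otimes U(\mathfrak h))[\![\hbar]\!]$, the target carrying the tensor product of $\star$ and the product of $U(\mathfrak h)$.

*Proof.* The assignment $h_i\mapsto h_i\otimes1+\hbar\,1\otimes h_i$ extends to a homomorphism $U_\hbar(\mathfrak h)\to U_\hbar(\mathfrak h)\otimes U(\mathfrak h)$, since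
$$[h_i\otimes1+\hbar1\otimes h_i,\;h_j\otimes1+\hbar1\otimes h_j]=\hbar\big([h_i,h_j]\otimes1+\hbar\,1\otimes[h_i,h_j]\big).$$
It sends $(t\cdot h)^n$ to $\sum_k\binom nk(t\cdot h)^{n-k}\otimes\hbar^k(t\cdot h)^k$, because $t\cdot h\otimes1$ and $1\otimes t\cdot h$ commute. On the other hand $\partial_{i_1}\cdots\partial_{i_k}(t\cdot\lambda)^n=\frac{n!}{(n-k)!}t_{i_1}\cdots t_{i_k}(t\cdot\lambda)^{n-k}$, so the shift sends $(t\cdot\lambda)^n$ to $\sum_k\binom nk(t\cdot\lambda)^{n-k}\hbar^k(t\cdot h)^k$. Hence on polynomials the shift is this homomorphism. It extends to $\mathcal A$ by the polynomial test. $\square$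

Consequently, for $\{i,j,k\}=\{1,2,3\}$, the map $K\mapsto K_{ij}(\lambda+\hbar h^{(k)})$ is a homomorphism for the products $*$: legs $i,j$ commute with leg $k$.

**Proposition 3.2.** Let $F$ be a dynamical twist with $F_1-F_1^{21}=r$. Then $R=F_{21}^{-1}*F_{12}$ is a quantization of $r$, $R_{21}*R=1$, and $(\varepsilon\otimes1)R=(1\otimes\varepsilon)R=1$.

*Proof.* Permuting tensor legs is an automorphism of $*$. So (2.5) gives, for each ordering $(i,j,k)$ of the three legs, one element with two expressions: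
$$\mathbb F_{ijk}:=F_{ij,k}(\lambda)*F_{ij}(\lambda+\hbar h^{(k)})=F_{i,jk}(\lambda)*F_{jk}(\lambda).$$
The coproduct is cocommutative, so $F_{ij,k}=F_{ji,k}$ and $F_{i,jk}=F_{i,kj}$. Using the first expression, respectively the second, and Lemma 3.1,
$$\mathbb F_{jik}^{-1}*\mathbb F_{ijk}=R_{ij}(\lambda+\hbar h^{(k)}),\qquad\mathbb F_{ikj}^{-1}*\mathbb F_{ijk}=R_{jk}(\lambda).\tag{3.1}$$
So passing between orderings that differ by a neighboring swap produces one $R$. Now go from $123$ to $321$ in the two possible ways (products are $*$):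
$$(\mathbb F_{321}^{-1}\mathbb F_{312})(\mathbb F_{312}^{-1}\mathbb F_{132})(\mathbb F_{132}^{-1}\mathbb F_{123})=R_{12}(\lambda)*R_{13}(\lambda+\hbar h^{(2)})*R_{23}(\lambda),$$
$$(\mathbb F_{321}^{-1}\mathbb F_{231})(\mathbb F_{231}^{-1}\mathbb F_{213})(\mathbb F_{213}^{-1}\mathbb F_{123})=R_{23}(\lambda+\hbar h^{(1)})*R_{13}(\lambda)*R_{12}(\lambda+\hbar h^{(3)}).$$
Both left sides are $\mathbb F_{321}^{-1}*\mathbb F_{123}$, so (2.4) holds.

Equivariance: by (2.3) $\mathrm{coad}_i$ is a derivation of $\star$, and $\mathrm{ad}_{h_i}$ is a derivation of $U(\mathfrak g)^{\otimes2}$. So the diagonal action of $h_i$ is a derivation of $*$, and it commutes with the flip. Hence $F_{21}$, $F_{21}^{-1}$ and $R$ are $\mathfrak h$-invariant, that is, $R$ is $H$-equivariant. Finally $R=1+\hbar(F_1-F_1^{21})+O(\hbar^2)=1+\hbar r+O(\hbar^2)$, $R_{21}*R=F_{12}^{-1}*F_{21}*F_{21}^{-1}*F_{12}=1$, and $R$ is counital because $\varepsilon$ is a homomorphism and $F$ is counital. $\square$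

## 4. A Poisson bracket on $\mathfrak h^*\times G$ and its linear symmetries

Equation (2.5) looks like associativity of a product $g_1\bullet g_2=F(g_1,g_2)$ of functions on $G$, with $U(\mathfrak g)$ acting by left-invariant differential operators and functions of $\lambda$ as extra multipliers. We therefore study functions on $\mathcal D\times G$, formally near the unit of $G$, and first find the Poisson bracket that such a product would quantize.

Let $W=\mathfrak h^*\oplus\mathfrak g$, with coordinates $\lambda_i$ and linear coordinates $x^1,\dots,x^d$ on $\mathfrak g$, and put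
$$\mathcal F=\mathbb R[[x^1,\dots,x^d]],\qquad\mathcal O=\mathcal A[[x^1,\dots,x^d]].$$
For $b\in\mathfrak g$ let $b^L$, $b^R$ be the Taylor expansions at $0$, in exponential coordinates, of the vector fields on $G$ generated by $x\mapsto x\exp(tb)$ and $x\mapsto\exp(tb)x$:
$$b^L(v)=\frac{\mathrm{ad}v}{1-e^{-\mathrm{ad}v}}b,\qquad b^R(v)=\frac{\mathrm{ad}v}{e^{\mathrm{ad}v}-1}b,$$
$$[a^L,b^L]=[a,b]^L,\qquad[a^R,b^R]=-[a,b]^R,\qquad[a^L,b^R]=0.$$
Let $(e_a)$ be a basis of $\mathfrak g$ with $[e_a,e_b]=\sum_cf_{ab}^ce_c$. Both $(e_a^L)$ and $(e_a^R)$ are frames for the $x$-directions over $\mathcal O$. Extend $L$ to $U(\mathfrak g)$ by $(ab)^L=a^Lb^L$. The identity $\frac z{1-e^{-z}}-\frac z{e^z-1}=z$ shows: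
$$b^L-b^R\ \text{ is the linear vector field }\ v\mapsto[v,b].\tag{4.1}$$

For example, let $[e_1,e_2]=e_2$ and $v=x^1e_1+x^2e_2$. Then $\mathrm{ad}v(e_1)=-x^2e_2$ and $\mathrm{ad}v(e_2)=x^1e_2$. Write $\frac z{1-e^{-z}}=1+z\,g(z)$, so $g(z)=\frac12+\frac z{12}+\cdots$ and $\frac z{e^z-1}=1+z(g(z)-1)$. Then
$$e_1^L=\partial_{x^1}-x^2g(x^1)\partial_{x^2},\qquad e_1^R=\partial_{x^1}-x^2\big(g(x^1)-1\big)\partial_{x^2},$$
$$e_2^L=\big(1+x^1g(x^1)\big)\partial_{x^2},\qquad e_2^R=\big(1+x^1(g(x^1)-1)\big)\partial_{x^2}.$$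
None of these is linear, but $e_1^L-e_1^R=-x^2\partial_{x^2}$ and $e_2^L-e_2^R=x^1\partial_{x^2}$ are.

**Definition (left-invariant).** A polyvector field or polydifferential operator on $\mathcal O$ is left-invariant if it commutes with all $b^R$.

In the frame $(e_a^L,\partial_i)$, which commutes with all $b^R$, a left-invariant object has coefficients killed by all $b^R$; since $(e_a^R)$ is a frame, these coefficients do not depend on $x$, so they lie in $\mathcal A$.

Put
$$X_i=\mathrm{coad}_i+h_i^L,\qquad Y_i=X_i-h_i^R=\mathrm{coad}_i+(h_i^L-h_i^R).\tag{4.2}$$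
By (4.1), **$Y_i$ is a linear vector field on $W$**. The field $X_i$ in general is not.

**Proposition 4.1.** Let $r\in\mathcal A\otimes\wedge^2\mathfrak g$ be $\mathfrak h$-invariant and let $\pi$ be the left-invariant bivector with
$$\{\lambda_i,\lambda_j\}=\sum_kc_{ij}^k\lambda_k,\qquad\{\lambda_i,g\}=h_i^Lg,\qquad\{g_1,g_2\}=r(\lambda)^L(g_1,g_2)\qquad(g,g_1,g_2\in\mathcal F).$$
Then $\pi$ is Poisson if and only if $r$ satisfies the CDYBE (2.1). In that case $\{\lambda_i,\cdot\}=X_i$ and $[X_i,\pi]=[b^R,\pi]=[Y_i,\pi]=0$.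

*Proof.* The Jacobiator is a trivector, so it suffices to test it on $\lambda$'s and $g$'s. On $\lambda\lambda\lambda$ and $\lambda\lambda g$ it vanishes since $\mathfrak h$ is a Lie algebra and $h\mapsto h^L$ is a homomorphism. On $\lambda_i,g_1,g_2$ it is, since $\{\lambda_i,\cdot\}$ is the derivation $X_i$,
$$X_i\big(r^L(g_1,g_2)\big)-r^L(h_i^Lg_1,g_2)-r^L(g_1,h_i^Lg_2)=\big(\mathrm{coad}_ir+[h_i\otimes1+1\otimes h_i,r]\big)^L(g_1,g_2)=0$$
by invariance of $r$.

On $g_1,g_2,g_3$: write $r=\sum r^{ab}e_a\otimes e_b$, so $\{g_1,g_2\}=\sum r^{ab}(e_ag_1)(e_bg_2)$ (superscripts $L$ omitted). Bracketing with $g_3$ acts on $e_ag_1$ and $e_bg_2$ by another $r$, and on the coefficient by $\{r^{ab},g_3\}=\sum_i\partial_ir^{ab}\,h_ig_3$. So $\{\{g_1,g_2\},g_3\}$ is given by $(r_{13}+r_{23})r_{12}+\sum_ih_i^{(3)}\partial_ir_{12}$. Adding the cyclic permutations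
$$(r_{21}+r_{31})r_{23}+\sum_ih_i^{(1)}\partial_ir_{23},\qquad(r_{32}+r_{12})r_{31}+\sum_ih_i^{(2)}\partial_ir_{31}$$
and using $r_{ji}=-r_{ij}$, the total is
$$-\big([r_{12},r_{13}]+[r_{12},r_{23}]+[r_{13},r_{23}]\big)+\sum_i\big(h_i^{(1)}\partial_ir_{23}-h_i^{(2)}\partial_ir_{13}+h_i^{(3)}\partial_ir_{12}\big).$$
An element of $\mathcal A\otimes U(\mathfrak g)^{\otimes3}$ is determined by its action on triples in $\mathcal F$, so this vanishes exactly when (2.1) holds. If it does, $[X_i,\pi]=0$ is the Jacobi identity for $\lambda_i$, $[b^R,\pi]=0$ is left-invariance, and $[Y_i,\pi]=0$ is their difference. $\square$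

From now on $r$ is a classical triangular dynamical $r$-matrix and $\pi$ its Poisson bivector. Let $\pi_0$ be $\pi$ for $r=0$.

## 5. From a star product with a quantum moment map to a dynamical twist

This section says which quantization of $\pi$ would suffice. Let $\mu$ be the commutative product of $\mathcal O$.

**Definition (adapted pair).** A pair $(\star',J')$ where $\star'=\mu+O(\hbar)$ is an associative left-invariant product on $\mathcal O[\![\hbar]\!]$ given by bidifferential operators at each order in $\hbar$, and $J'_1,\dots,J'_l\in\mathcal A[\![\hbar]\!]$ satisfy $J_i'\equiv\lambda_i$ mod $\hbar$ and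
$$J_i'\star'f-f\star'J_i'=\hbar X_if\quad(f\in\mathcal O),\qquad X_iJ'_j=\sum_kc_{ij}^kJ_k'.\tag{5.1}$$

The $J_i'$ are a quantum moment map for the $\mathfrak h$-action by the $X_i$. In Section 1 one can take $\star'=\bullet$, where $\bullet$ has the twist $F$ found there, and $J_i'=\lambda_i$: then (5.2)–(5.4) below hold by the construction of Section 11, Step 1.

**Proposition 5.1.** Let $(\star',J')$ be an adapted pair. There is a series of differential operators $\Psi=\mathrm{id}+O(\hbar)$ on $\mathcal O[\![\hbar]\!]$, commuting with all $b^R$ and $X_i$, with $\Psi(\lambda_i)=J_i'$, such that $a\bullet b=\Psi^{-1}(\Psi a\star'\Psi b)$ has unit $1$ and satisfies, for $g\in\mathcal F$, $f,f_1,f_2,f'\in\mathcal A$, $a\in\mathcal O$,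
$$f_1\bullet f_2=f_1\star f_2,\qquad g\bullet f=gf,\qquad\lambda_i\bullet a-a\bullet\lambda_i=\hbar X_ia,\tag{5.2}$$
$$f\bullet(gf')=\sum_k\frac{\hbar^k}{k!}\sum_{i_1,\dots,i_k}(h_{i_1}^L\cdots h_{i_k}^Lg)\,\big(\partial_{i_1}\cdots\partial_{i_k}f\star f'\big),\tag{5.3}$$
$$g_1\bullet g_2=F(\lambda)^L(g_1,g_2)\tag{5.4}$$
for a unique dynamical twist $F$. If $f\star'g-g\star'f=\hbar\{f,g\}+O(\hbar^2)$ for the bracket of $\pi$, then $F_1-F_1^{21}=r$.

Before starting, note that $X_i=\hbar^{-1}[J_i',\cdot]_{\star'}$ and all $b^R$ are derivations of $\star'$, the first because inner derivations are derivations, the second by left-invariance. So $\mathcal A[\![\hbar]\!]$, the common kernel of the $b^R$, is a subalgebra.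

**Step 1 (the unit).** We need a unit, since $1$ need not be one for $\star'$. Left multiplication by $1$ is $\mathrm{id}+O(\hbar)$, hence invertible, so there is $\mathbf e=1+O(\hbar)$ with $1\star'\mathbf e=1$. From $1\star'(\mathbf e\star'f)=1\star'f$ we get $\mathbf e\star'f=f$. Symmetrically there is a right unit, and left and right units coincide. A derivation $\partial$ of $\star'$ satisfies $\partial\mathbf e=\partial(\mathbf e\star'\mathbf e)=2\,\partial\mathbf e$, so $\partial\mathbf e=0$. Hence $b^R\mathbf e=0$, i.e. $\mathbf e\in\mathcal A[\![\hbar]\!]$, and $X_i\mathbf e=0$.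

**Step 2 (identifying functions of $\lambda$ with the PBW algebra).** On $\mathcal A[\![\hbar]\!]$ we want to turn $\star'$ into $\star$.

**Lemma 5.2.** There is a series of differential operators $\rho=\mathrm{id}+O(\hbar)$ on $\mathcal A[\![\hbar]\!]$ that is an algebra isomorphism $(\mathcal A[\![\hbar]\!],\star)\to(\mathcal A[\![\hbar]\!],\star')$ with $\rho(1)=\mathbf e$, $\rho(\lambda_i)=J_i'$ and $\rho\circ\mathrm{coad}_i=X_i\circ\rho$.

*Proof.* For formal parameters $t=(t_1,\dots,t_l)$ let $A=\sum_it_iJ_i'=\sum_m\hbar^mA_m$, with $A_0=t\cdot\lambda$. Let $\mathcal E(\tau)=\sum_n\frac{\tau^n}{n!}A^{\star'n}$ with $A^{\star'0}=\mathbf e$; it solves $\partial_\tau\mathcal E=A\star'\mathcal E$, $\mathcal E(0)=\mathbf e$. Write $\mathcal E=e^{\tau t\cdot\lambda}w$, $w=\sum\hbar^nw_n$, and $\star'=\sum\hbar^kC_k$ with $C_0=\mu$. The term $(k,m)=(0,0)$ on the right produces $(t\cdot\lambda)w$, which cancels the derivative of the exponential. So $w_0=1$ and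
$$\partial_\tau w_n=\sum_{\substack{k+m+j=n\\(k,m)\ne(0,0)}}e^{-\tau t\cdot\lambda}C_k\big(A_m,e^{\tau t\cdot\lambda}w_j\big),\qquad w_n(0)=\mathbf e_n ,$$
where $\mathbf e=\sum\hbar^n\mathbf e_n$. On the right $j<n$, and $C_k$ restricted to $\mathcal A$ is a bidifferential operator with coefficients in $\mathcal A$. So by induction $w_n$ is polynomial in $t,\tau$ with coefficients in $\mathcal A$. Define $\rho$ by setting $\tau=1$ and replacing $t$ by $\partial_\lambda$ in $w$, coefficients on the left. Then $\rho(e^{t\cdot\lambda})=w|_{\tau=1}e^{t\cdot\lambda}=\mathcal E(1)$; comparing the parts of degree $n$ in $t$,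
$$\rho\big((t\cdot\lambda)^n\big)=(t\cdot J')^{\star'n}.$$
By (5.1), $[J_i',J_j']_{\star'}=\hbar X_iJ_j'=\hbar\sum_kc_{ij}^kJ_k'$. So $h_i\mapsto J_i'$ defines a unital homomorphism from $U_\hbar(\mathfrak h)$ to $(\mathcal A[\![\hbar]\!],\star')$, and on polynomials $\rho$ is its composition with symmetrization. Hence $\rho$ is a homomorphism on polynomials. Both $\rho(f_1\star f_2)$ and $\rho(f_1)\star'\rho(f_2)$ are series of bidifferential operators in $f_1,f_2$, so they agree on $\mathcal A$. As $\rho=\mathrm{id}+O(\hbar)$, it is invertible. The cases $n=0,1$ give $\rho(1)=\mathbf e$ and $\rho(\lambda_i)=J_i'$. Finally, by (2.3) and (5.1), $\hbar\rho(\mathrm{coad}_if)=\rho([\lambda_i,f]_\star)=[J_i',\rho f]_{\star'}=\hbar X_i\rho f$. $\square$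

**Step 3 (the straightening operator).** Now extend $\rho$ to $\mathcal O$ so that right multiplication by functions of $\lambda$ becomes ordinary multiplication on elements of $\mathcal F$. Define
$$\Psi(gf)=(\mathbf eg)\star'\rho(f)\qquad(g\in\mathcal F,\ f\in\mathcal A).$$
The right side has the form $\sum c_{\alpha\beta}(\partial_x^\alpha g)(\partial_\lambda^\beta f)=\sum c_{\alpha\beta}\,\partial_x^\alpha\partial_\lambda^\beta(gf)$, so this defines a series of differential operators $\Psi=\mathrm{id}+O(\hbar)$ on $\mathcal O[\![\hbar]\!]$. It commutes with $b^R$, since $b^R$ is a derivation of $\star'$ killing $\mathcal A$ and $b^R\mathcal F\subset\mathcal F$. It commutes with $X_i$, since $X_i$ is a derivation of $\star'$, $X_i(\mathbf eg)=\mathbf e\,h_i^Lg$ (as $X_i\mathbf e=0$), $X_i\rho(f)=\rho(\mathrm{coad}_if)$, and $X_i(gf)=(h_i^Lg)f+g\,\mathrm{coad}_if$. Moreover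
$$\Psi(f)=\mathbf e\star'\rho(f)=\rho(f),\qquad\Psi(g)=(\mathbf eg)\star'\mathbf e=\mathbf eg,\qquad\Psi(1)=\mathbf e,\qquad\Psi(\lambda_i)=J_i'.$$
So $\bullet$ is associative, left-invariant, has unit $1$, and (5.2) follows: $f_1\bullet f_2=\Psi^{-1}(\rho f_1\star'\rho f_2)=\Psi^{-1}\rho(f_1\star f_2)=f_1\star f_2$; $g\bullet f=\Psi^{-1}((\mathbf eg)\star'\rho f)=gf$; and $[\lambda_i,a]_\bullet=\Psi^{-1}[J_i',\Psi a]_{\star'}=\hbar\Psi^{-1}X_i\Psi a=\hbar X_ia$. If $\Psi=1+\hbar\Psi_1+\cdots$, passing from $\star'$ to $\bullet$ changes the $\hbar$-term by the symmetric expression $\Psi_1(a)b+a\Psi_1(b)-\Psi_1(ab)$, so the first-order commutator is unchanged.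

**Step 4 (left multiplication by functions of $\lambda$).** This is where the shift appears. By (5.2),
$$(t\cdot\lambda)\bullet(gf')=(t\cdot\lambda)\bullet g\bullet f'=\big(g\bullet(t\cdot\lambda)+\hbar(t\cdot h)^Lg\big)\bullet f'=g\,(t\cdot\lambda\star f')+\hbar\big((t\cdot h)^Lg\big)f' .$$
This is a sum of two commuting operators applied to $gf'$. Take $n$-th powers; by (5.2) and (2.2), $(t\cdot\lambda)^{\bullet n}=(t\cdot\lambda)^n$ and $(t\cdot\lambda)^{\star n}=(t\cdot\lambda)^n$. So
$$(t\cdot\lambda)^n\bullet(gf')=\sum_k\binom nk\hbar^k\Big(\big((t\cdot h)^k\big)^Lg\Big)\big((t\cdot\lambda)^{n-k}\star f'\big),$$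
which is (5.3) for $f=(t\cdot\lambda)^n$. So (5.3) holds for polynomial $f$, hence for all $f\in\mathcal A$.

**Step 5 (reading off $F$).** A left-invariant bidifferential operator restricted to $\mathcal F\times\mathcal F$ loses all terms containing $\partial_i$, so (5.4) holds for a unique $F=\sum_\alpha F_\alpha\,u_\alpha\otimes v_\alpha=1+O(\hbar)$ in $(\mathcal A\otimes U(\mathfrak g)^{\otimes2})[\![\hbar]\!]$. Since $1$ is the unit, $g=1\bullet g=((\varepsilon\otimes1)F)^Lg$ and similarly on the other side, so $F$ is counital. Since $X_i=\hbar^{-1}[\lambda_i,\cdot]_\bullet$ is a derivation of $\bullet$ and acts on $\mathcal F$ by $h_i^L$, we get $\mathrm{coad}_iF+[\Delta h_i,F]=0$: $F$ is $\mathfrak h$-invariant. If the first-order commutator is $\{\ ,\ \}$, then $(F_1-F_1^{21})^L(g_1,g_2)=\{g_1,g_2\}=r^L(g_1,g_2)$, so $F_1-F_1^{21}=r$.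

**Step 6 (the twist equation is associativity).** Put $G_\alpha=(u_\alpha g_1)(v_\alpha g_2)\in\mathcal F$, so that $g_1\bullet g_2=\sum_\alpha G_\alpha F_\alpha=\sum_\alpha G_\alpha\bullet F_\alpha$. By (5.3) with $f'=1$, $F_\alpha\bullet g_3=\sum\frac{\hbar^k}{k!}(h_{i_1}\cdots h_{i_k}g_3)\bullet\partial_{i_1}\cdots\partial_{i_k}F_\alpha$. Therefore
$$(g_1\bullet g_2)\bullet g_3=\sum\frac{\hbar^k}{k!}\big(G_\alpha\bullet(h_{i_1}\cdots h_{i_k}g_3)\big)\bullet\partial_{i_1}\cdots\partial_{i_k}F_\alpha .$$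
Apply (5.4) to the inner product, use the Leibniz rule $u_\beta(G_\alpha)=\Delta(u_\beta)(u_\alpha g_1,v_\alpha g_2)$ (multiplied out), and $(gF_\beta)\bullet f=g\bullet F_\beta\bullet f=g(F_\beta\star f)$. The result is the action on $(g_1,g_2,g_3)$ of
$$\sum\frac{\hbar^k}{k!}\big(F_\beta\star\partial_{i_1}\cdots\partial_{i_k}F_\alpha\big)\;\Delta(u_\beta)(u_\alpha\otimes v_\alpha)\otimes v_\beta h_{i_1}\cdots h_{i_k}=F_{12,3}(\lambda)*F_{12}(\lambda+\hbar h^{(3)}).$$
Likewise, with $G'_\alpha=(u_\alpha g_2)(v_\alpha g_3)$, $g_1\bullet(g_2\bullet g_3)=\sum(g_1\bullet G'_\alpha)\bullet F_\alpha$ is the action of $\sum(F_\beta\star F_\alpha)\,u_\beta\otimes\Delta(v_\beta)(u_\alpha\otimes v_\alpha)=F_{1,23}(\lambda)*F_{23}(\lambda)$. An element of $\mathcal A\otimes U(\mathfrak g)^{\otimes3}$ is determined by its action on triples in $\mathcal F$, so associativity gives (2.5). This proves Proposition 5.1. $\square$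

By Propositions 3.2 and 5.1, Theorem A follows once we produce *an adapted pair whose first-order commutator is the bracket of $\pi$*.

## 6. Formality with coefficients, and where its direct use stops

The natural tool for quantizing $\pi$ is Kontsevich's formality. We recall it in the form needed, with coefficients in a graded-commutative algebra.

**Polyvector fields and polydifferential operators.** Let $T=\bigoplus_{k\ge-1}T^k$, $T^k=\mathcal O\otimes\wedge^{k+1}W$, be the polyvector fields on $\mathcal O$, and $D=\bigoplus_{k\ge-1}D^k$ the polydifferential operators, $D^k$ consisting of those of finite order with $k+1$ arguments and coefficients in $\mathcal O$. $D$ carries the Gerstenhaber bracket $[P,P']=P\circ P'-(-1)^{|P||P'|}P'\circ P$ with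
$$P\circ P'=\sum_i(-1)^{i|P'|}P(f_0,\dots,f_{i-1},P'(f_i,\dots),\dots).$$
Then $\mu\in D^1$; put $\delta=[\mu,\cdot]$. For $J\in D^{-1}=\mathcal O$, $m\in D^1$, $c\in D^0$ one finds directly
$$[m,J](f)=m(J,f)-m(f,J),\quad(\delta c)(f,g)=c(f)g+fc(g)-c(fg),\quad e^{\mathrm{ad}\,c}m=e^cm(e^{-c}\cdot,e^{-c}\cdot),\tag{6.1}$$
and $\frac12[m,m](f,g,h)=m(m(f,g),h)-m(f,m(g,h))$ is the associator. So the first formula in (5.1) reads $[\star',J_i']=\hbar X_i$. The HKR map is
$$\mathcal U_1(\xi_0\wedge\dots\wedge\xi_k)=\frac1{(k+1)!}\sum_\sigma\mathrm{sgn}(\sigma)\,\xi_{\sigma(0)}\otimes\cdots\otimes\xi_{\sigma(k)};$$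
for instance $\mathcal U_1(\xi\wedge\eta)(f,g)=\frac12(\xi f\,\eta g-\eta f\,\xi g)$. $T$ carries the Schouten bracket in the sign convention transported from the Gerstenhaber bracket on cohomology via HKR. So $[X,\cdot]$ is the Lie derivative for a vector field $X$; for a bivector $\pi$ with $\{f,g\}=\pi(df,dg)$ we have $\mathcal U_1(\pi)(f,g)=\frac12\{f,g\}$ and $[\pi,f]=\{f,\cdot\}$; $[\pi,\pi]=0$ iff $\pi$ is Poisson; and $[\gamma,f]=\pm\iota_{df}\gamma$ with a sign depending only on the degree of $\gamma$.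

**Suspension.** For $L=T,D$ let $\varsigma:L\to L[1]$, $|\varsigma x|=|x|-1$. Put
$$q_1(\varsigma x)=-\varsigma(\delta x)\quad(\delta=0\text{ on }T),\qquad q_2(\varsigma x,\varsigma y)=(-1)^{|x|}\varsigma[x,y].$$
Then $q_2$ is graded symmetric of degree $1$: $q_2(\varsigma y,\varsigma x)=(-1)^{|y|}\varsigma[y,x]=-(-1)^{|y|+|x||y|}\varsigma[x,y]=(-1)^{(|x|-1)(|y|-1)}q_2(\varsigma x,\varsigma y)$. An *$L_\infty$-morphism* from $(T,0,[\,,])$ to $(D,\delta,[\,,])$ is a family of symmetric degree-$0$ maps $u_n:\mathrm{Sym}^n(T[1])\to D[1]$ satisfying relations that are displayed below in generating form. We write $\mathcal U_n$ for $u_n$ up to the usual décalage signs; $u_1\varsigma=\varsigma\,\mathcal U_1$, and $\mathcal U_n$ has degree $1-n$. For $n=1$ the relation says $\delta\mathcal U_1=0$; for $n=2$ it says that $\mathcal U_1$ preserves brackets up to a $\delta$-homotopy given by $u_2$.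

**Kontsevich's theorem** (*Deformation quantization of Poisson manifolds*, Lett. Math. Phys. 66 (2003), §§6–7, properties P1–P5; also listed in Dolgushev, Adv. Math. 191 (2005)). There is such an $L_\infty$-morphism, given by universal constant-coefficient polydifferential formulas in the coefficients of the polyvector fields, such that

* (K1) $\mathcal U_1$ is the HKR map;
* (K2) $\mathcal U$ is equivariant under linear transformations of $W$, hence commutes with $[Y,\cdot]$ for linear vector fields $Y$;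
* (K3) $\mathcal U_n(X_1,\dots,X_n)=0$ for $n\ge2$ and vector fields $X_i$;
* (K4) $\mathcal U_n(Y,\gamma_2,\dots,\gamma_n)=0$ for $n\ge2$ and $Y$ a linear vector field.

All these formulas and identities are polydifferential with constant coefficients in finite jets, apart from the explicit linear field $Y$. They hold for polynomial coefficients, hence as formal identities in the jets, hence over $\mathcal O$.

**Coefficients.** Let $C$ be a graded-commutative algebra. $C\otimes T$ and $C\otimes D$ carry the brackets $[cx,c'y]=(-1)^{|x||c'|}cc'[x,y]$; extend $\varsigma$ by $\varsigma(cx)=(-1)^{|c|}c\,\varsigma x$ and all $q_n$, $u_n$ by the Koszul rule. The formulas for $q_1,q_2$ persist. For $q_2$: by the Koszul rule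
$$q_2(\varsigma(cx),\varsigma(c'y))=(-1)^{|c|+|c'|}(-1)^{|c|+|c'||x|}cc'\,q_2(\varsigma x,\varsigma y)=(-1)^{|x|+|x||c'|+|c'|}cc'\varsigma[x,y],$$
and $(-1)^{|c|+|x|}\varsigma[cx,c'y]=(-1)^{|c|+|x|+|x||c'|+|c|+|c'|}cc'\varsigma[x,y]$ is the same. For $q_1$: $q_1\varsigma(cx)=(-1)^{|c|+|c|}c\,q_1\varsigma x=-c\,\varsigma\delta x=-\varsigma\delta(cx)$, since $\delta(cx)=(-1)^{|c|}c\,\delta x$.

For $a\in C\otimes T[1]$ of degree $0$ the $L_\infty$-relations evaluated on $a^n$ read
$$q_1u_n(a^n)+\frac12\sum_{k=1}^{n-1}\binom nkq_2\big(u_k(a^k),u_{n-k}(a^{n-k})\big)=\binom n2u_{n-1}\big(q_2(a,a),a^{n-2}\big),\tag{6.2}$$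
and, for all $C$ and $a$, they are equivalent to the $L_\infty$-relations. Let $\mathbf d$ be a degree-$1$ derivation of $C$, acting on $C\otimes L$ and $C\otimes L[1]$ through $C$. It is a derivation of the brackets, $\varsigma\mathbf d=-\mathbf d\varsigma$, and $\mathbf du_n(a^n)=n\,u_n(a^{n-1},\mathbf da)$ since $u_n$ has degree $0$ and is $C$-multilinear and $a$ is even.

For $A$ of degree $1$ put $a=\varsigma A$ and, whenever the sums converge,
$$\mathcal U(A)=\varsigma^{-1}\sum_{n\ge1}\frac1{n!}u_n(a^n),\qquad\Phi_A(\zeta)=\varsigma^{-1}\sum_{n\ge0}\frac1{n!}u_{n+1}(a^n,\varsigma\zeta).$$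
Define curvatures $\mathcal R(A)=\mathbf dA+\frac12[A,A]$ on the classical side and $\mathcal R(Q)=\mathbf dQ+[\mu,Q]+\frac12[Q,Q]$ on the quantum side.

**Lemma 6.1.** $\mathcal R(\mathcal U(A))=\Phi_A(\mathcal R(A))$. The identity $\mathbf d^2=0$ is not needed.

*Proof.* Since $|A|=1$, $\varsigma\mathcal R(A)=-\big(\mathbf da+\frac12q_2(a,a)\big)$. With $u(a)=\sum\frac1{n!}u_n(a^n)$, in the same way $\varsigma\mathcal R(\mathcal U(A))=-(\mathbf d+q_1)u(a)-\frac12q_2(u(a),u(a))$. Now $\mathbf du(a)=\sum_n\frac1{n!}u_{n+1}(a^n,\mathbf da)$. Dividing (6.2) by $n!$ and summing, with $\frac1{n!}\binom n2=\frac12\cdot\frac1{(n-2)!}$, gives $q_1u(a)+\frac12q_2(u(a),u(a))=\sum_n\frac1{n!}u_{n+1}\big(a^n,\frac12q_2(a,a)\big)$. Altogether $\varsigma\mathcal R(\mathcal U(A))=-\sum_n\frac1{n!}u_{n+1}\big(a^n,\mathbf da+\frac12q_2(a,a)\big)=\varsigma\Phi_A(\mathcal R(A))$. $\square$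

**The direct attempt.** Take $C=\mathbb R$, $\mathbf d=0$, $A=\hbar\pi$. Then $\mathcal R(A)=0$, so $\mu+\mathcal U(\hbar\pi)$ is an associative product quantizing $\pi$. Is it the first half of an adapted pair? Left-invariance would be commutation with the fields $b^R$, but (K2) only covers linear fields, and the $b^R$ are not linear: see the example in Section 4. For the moment map, take $C=\mathbb R[\epsilon]/\epsilon^2$ with $|\epsilon|=2$ and $A=\hbar\pi+\epsilon\lambda_i$. As $[\pi,\lambda_i]=X_i$, $\mathcal R(A)=\hbar\epsilon X_i$, and the $\epsilon$-part of Lemma 6.1 reads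
$$\big[\mu+\mathcal U(\hbar\pi),\,\Phi_{\hbar\pi}(\lambda_i)\big]=\hbar\,\Phi_{\hbar\pi}(X_i).$$
So $\Phi_{\hbar\pi}(\lambda_i)$ generates not $X_i$ but $\Phi_{\hbar\pi}(X_i)$, which is $X_i$ plus terms in $\mathcal U_2(\pi,X_i),\mathcal U_3(\pi,\pi,X_i),\dots$; the property (K4) that would kill these terms needs a linear field, and $X_i$ is not linear. The attempt stops at exactly these two points, and both have the same cause: $b^R$ and $X_i$ are nonlinear. But the combination $Y_i=X_i-h_i^R$ is linear. The way forward is to put the right-invariant fields and the moment map into the Maurer–Cartan element itself, with suitable coefficients, so that the only curvature left is a combination of the $Y_i$.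

## 7. Chevalley–Eilenberg coefficients and the curvature $\hbar\sum u^iY_i$

**The coefficient algebra.** Let $e^a$ be the dual basis of $\mathfrak g^*$ and $B=\wedge\mathfrak g^*$ with the Chevalley–Eilenberg differential $d_Be^c=-\frac12\sum f_{ab}^ce^ae^b$. Let $\iota_i$ be contraction with $h_i$ and $\theta_i=[d_B,\iota_i]$; with $[h_i,e_b]=\sum_cf_{ib}^ce_c$ one gets the coadjoint action $\theta_ie^c=-\sum_bf_{ib}^ce^b$. Let $S=\mathbb R[u^1,\dots,u^l]$ with $|u^i|=2$, on which $h_i$ acts by the derivation $\theta_i^Su^j=-\sum_kc_{ik}^ju^k$. By antisymmetry of $c$,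
$$\sum_iu^i\theta_i^S=0.\tag{7.1}$$
Put $C=S\otimes B$ and, on $C[\![\hbar]\!]$,
$$\mathbf d=d_B+\hbar\sum_iu^i\iota_i,\qquad\mathbf d^2=\hbar\sum_iu^i\theta_i\tag{7.2}$$
(the $\hbar^2$-term $\sum u^iu^j\iota_i\iota_j$ vanishes since the $\iota_i$ anticommute). When $\mathfrak h=\mathfrak g=\mathbb R$, for instance, $C=\mathbb R[u]\otimes\wedge(e)$ and $\mathbf de=\hbar u$, $\mathbf du=0$.

Roughly, $B$ will record invariance under the $b^R$, and the variables $u^i$ will record the moment map. Let $C_+$ be the part of $C$ of positive degree. We use $A$ of degree $1$ in $(C_+\otimes T)[\![\hbar]\!]+\hbar(C\otimes T)[\![\hbar]\!]$. The sums in $\mathcal U(A)$, $\Phi_A$ converge: a component in $S^p\otimes B^q\otimes D^s$ of total degree $\delta_0$ has $2p+q=\delta_0-s\le\delta_0+1$, so at each order in $\hbar$ only boundedly many factors $A$ can occur.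

**The element $M$.** Let $v_a=-e_a^R$. Then $[v_a,v_b]=[e_a^R,e_b^R]=-[e_a,e_b]^R=\sum f_{ab}^cv_c$. Put $\omega=\sum_ae^a\otimes v_a\in B^1\otimes T^0$. Then
$$d_B\omega+\tfrac12[\omega,\omega]=-\tfrac12\sum f_{ab}^ce^ae^bv_c+\tfrac12\sum e^ae^b[v_a,v_b]=0,\qquad\iota_i\omega=-h_i^R .\tag{7.3}$$
Now set
$$M=\omega+\hbar\pi+\sum_iu^i\lambda_i,$$
which has degree $1$: the three terms lie in $B^1\otimes T^0$, $T^1$ and $S^1\otimes T^{-1}$. We have $[\omega,\pi]=0$ and $[\omega,\lambda_i]=0$ since the $b^R$ preserve $\pi$ and kill $\lambda_i$; also $[\pi,\pi]=0$, $[\lambda_i,\lambda_j]=0$ and $[\pi,u^i\lambda_i]=u^iX_i$. With (7.3), all that survives is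
$$\mathcal R(M)=\hbar\sum_iu^i(\iota_i\omega+X_i)=\hbar\sum_iu^iY_i .\tag{7.4}$$
The two nonlinear fields have merged into the linear field $Y_i$.

**Invariance of $M$.** Put $\mathcal L_i=\theta_i^S+\theta_i+[Y_i,\cdot]$, a degree-$0$ derivation of all brackets. Since $[Y_i,v_a]=[h_i^R,e_a^R]=\sum_cf_{ia}^cv_c$ and $Y_i\lambda_j=\sum_kc_{ij}^k\lambda_k$,
$$\mathcal L_i\omega=-\sum f_{ib}^ae^bv_a+\sum e^af_{ia}^cv_c=0,\qquad\mathcal L_i\sum_ju^j\lambda_j=-\sum c_{ik}^ju^k\lambda_j+\sum u^jc_{ij}^k\lambda_k=0,$$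
and $[Y_i,\pi]=0$. So $\mathcal L_iM=0$. Moreover $\mathcal L_i$ commutes with $\mathbf d$: $[\theta_i,d_B]=0$ as $d_B^2=0$, and with $[\theta_i,\iota_j]=\sum_kc_{ij}^k\iota_k$ we get $[\theta_i^S+\theta_i,\sum_ju^j\iota_j]=-\sum c_{ik}^ju^k\iota_j+\sum u^jc_{ij}^k\iota_k=0$.

**Quantizing $M$.** Let $Q=\mathcal U(M)$, of degree $1$ in $(C\otimes D)[\![\hbar]\!]$. By Lemma 6.1, (7.4), (K4) and (K1), only the term $n=0$ of $\Phi_M$ survives on $\hbar\sum u^iY_i$. By (K2), $\mathcal L_iQ=\varsigma^{-1}\sum\frac1{n!}u_{n+1}((\varsigma M)^n,\varsigma\mathcal L_iM)=0$. So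
$$\mathcal R(Q)=\Phi_M\Big(\hbar\sum_iu^iY_i\Big)=\hbar\sum_iu^iY_i,\qquad\mathcal L_iQ=0.\tag{7.5}$$
A component of $Q$ in $S^p\otimes B^q\otimes D^s$ has $2p+q+s=1$ and $s\ge-1$. So either $p=0$, or $p=1$, $q=0$, $s=-1$:
$$Q=Q_0+\sum_iu^iJ_i,\qquad Q_0\in(B\otimes D)^1[\![\hbar]\!],\quad J_i\in\mathcal O[\![\hbar]\!].$$
Two low-order facts. Modulo $\hbar$ only $\omega$ and $u^i\lambda_i$ enter $\mathcal U(M)$, and the $C$-degree is at most $2$; so only $\mathcal U_1(\omega)$, $\mathcal U_1(u^i\lambda_i)$ and $\mathcal U_2(\omega,\omega)$ can occur, and the last vanishes by (K3). Hence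
$$Q\equiv\omega+\sum_iu^i\lambda_i\pmod\hbar .\tag{7.6}$$
And the $S^0\otimes B^0$-component of $Q$ is $\hbar\,\mathcal U_1(\pi)+O(\hbar^2)$, since all other terms of order $\hbar$ contain $\omega$ or $u^i\lambda_i$ and so have positive $C$-degree.

If $Q$ had no components in $B^1\otimes D^0$ and $B^2\otimes D^{-1}$ other than $\omega$, then $\mu$ plus its $B^0$-component would be left-invariant, and the $u^i$-components $J_i$ would be the moment map. It remains to remove those components.

## 8. Straightening by an invariant homotopy; end of the proof of Theorem A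

Let $D_1=d_B+[\omega,\cdot]$ on $B\otimes T$ or $B\otimes D$. By (7.3), $D_1^2=0$.

**Lemma 8.1.** On $B\otimes D$ and on $B\otimes T$ there is an operator $s$, lowering the $B$-degree by one, preserving the number of arguments and commuting with all $\theta_i+[Y_i,\cdot]$, with $D_1s+sD_1=1-\mathrm{ev}$. Here $\mathrm{ev}$ vanishes on $B^{\ge1}$ and on $B^0$ puts $x=0$ in the coefficients with respect to the frame $(e_a^L,\partial_i)$. On $B^0$, $\ker D_1$ is the left-invariant part.

*Proof.* Write $D^k=\mathcal O\otimes\mathbb E^k$, where $\mathbb E^k$ is spanned by tensor products of PBW-ordered monomials in the $e_a^L$ times monomials in the $\partial_i$. These commute with the $v_a$, so for $f\in B\otimes\mathcal O$, $P\in\mathbb E^k$,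
$$D_1(fP)=\Big(d_Bf+\sum_ae^av_a(f)\Big)P.$$
Also $[Y_i,\mathbb E^k]\subset\mathbb E^k$, since $[Y_i,e_a^L]=[h_i,e_a]^L$ and $[Y_i,\partial_j]=[\mathrm{coad}_i,\partial_j]=-\sum_kc_{ik}^j\partial_k$; and $[Y_i,fP]=Y_i(f)P+f[Y_i,P]$. The same holds for $T$. So it suffices to construct $s$ on $B\otimes\mathcal O$, with $D_1=d_B+\sum e^av_a$, commuting with $\theta_i+Y_i$, and to put $s(fP)=s(f)P$.

Let $\eta^a$ be the relative $1$-forms (in the $dx$) dual to the frame $v_a$. From $[v_a,v_b]=\sum f_{ab}^cv_c$ we get $d_x\eta^c=-\frac12\sum f_{ab}^c\eta^a\eta^b$, and $d_xf=\sum v_a(f)\eta^a$. So $e^a\mapsto\eta^a$ identifies $(B\otimes\mathcal O,D_1)$ with the relative formal de Rham complex $(\mathcal O\otimes\wedge(dx),d_x)$. Under it $\theta_i+Y_i$ becomes the Lie derivative $L_{Y_i}$, which preserves relative forms because $Y_i$ is the sum of a field in $\lambda$ and a field in $x$: on functions this is clear, and $L_{Y_i}\eta^a=-\sum_b\eta^a([Y_i,v_b])\eta^b=-\sum_bf_{ib}^a\eta^b$ matches $\theta_ie^a$.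 Let $E=\sum x^a\partial_{x^a}$. Give $x^a$ and $dx^a$ weight $1$, put $s=\frac1w\iota_E$ on the part of weight $w>0$ and $s=0$ in weight $0$. By Cartan's formula $d_xs+sd_x=1$ in positive weight. Weight $0$ consists of $\mathcal A$ in form degree $0$, which gives $\mathrm{ev}$. Since $Y_i$ is linear, $[Y_i,E]=0$, and $L_{Y_i}$ preserves the weight; so $s$ commutes with $L_{Y_i}$. Finally, on $B^0$ the kernel of $D_1$ consists of operators with coefficients killed by all $v_a$. $\square$

**Gauge transformations.** In the semidirect product of $(C\otimes D)[\![\hbar]\!]$ with the derivations of $C[\![\hbar]\!]$ let $\mathbf D=\mathbf d+\mu+Q$. Since $[\mu,\mu]=0$, by (7.2) and (7.5)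
$$\tfrac12[\mathbf D,\mathbf D]=\mathbf d^2+\mathcal R(Q)=\hbar\sum_iu^i(\theta_i+Y_i).$$
Let $a\in\hbar(C\otimes D)^0[\![\hbar]\!]$ with $\mathcal L_ia=0$. By degree ($2p+q+s=0$, $s\ge-1$), $a\in\hbar(B^0\otimes D^0\oplus B^1\otimes D^{-1})[\![\hbar]\!]$: no $u$'s occur, so $[\theta_i+Y_i,a]=\mathcal L_ia=0$. Hence $e^{\mathrm{ad}\,a}\mathbf D=\mathbf d+\mu+Q'$ has the same curvature $\hbar\sum u^i(\theta_i+Y_i)$. As $\mathcal L_i$ commutes with $\mathbf d$ and $[Y_i,\mu]=0$, also $\mathcal L_iQ'=0$. So $Q'$ again satisfies (7.5), and $Q'\equiv Q$ mod $\hbar$. To first order in $a$, $Q'=Q-\mathbf da-[\mu+Q,a]$.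

**Lemma 8.2.** By an $\hbar$-adically convergent composition of such gauge transformations one reaches $Q'=\omega+q'+\sum u^iJ_i'$ with $q'\in\hbar D^1[\![\hbar]\!]$ left-invariant. Moreover $q'=\hbar(\mathcal U_1(\pi)-\delta c)+O(\hbar^2)$ with some $c\in D^0$.

*Proof.* By (7.6) the $u^0$-part has the form $Q_0=\omega+q$, $q=\sum_{n\ge1}\hbar^nq_n$. The $u^0$-part of (7.5) is $d_BQ_0+[\mu,Q_0]+\frac12[Q_0,Q_0]=0$. With (7.3) and $[\mu,\omega]=0$ (the $v_a$ are derivations) this becomes
$$D_1q+\delta q+\tfrac12[q,q]=0,\qquad\text{where}\quad D_1\delta+\delta D_1=0.$$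
We make $q_n$ lie in $B^0\otimes D^1$ and be $D_1$-closed, by induction on $n$. Suppose this holds for $q_1,\dots,q_{n-1}$. Write $q_n=q_n^{(0)}+q_n^{(1)}+q_n^{(2)}$ with $q_n^{(k)}\in B^k\otimes D^{1-k}$. At order $\hbar^n$,
$$(D_1+\delta)q_n=-\tfrac12\sum_{i+j=n}[q_i,q_j]\in B^0\otimes D^2 .$$

First, the $B^3$-component gives $D_1q_n^{(2)}=0$. Take $a=\hbar^nsq_n^{(2)}$. It is invariant, because $q_n^{(2)}$ is a component of the invariant $Q$ and $s$ commutes with $\theta_i+[Y_i,\cdot]$. Since $Q_0\equiv\omega$ mod $\hbar$, the transformation changes nothing of order below $\hbar^n$ in $q$ and changes $q_n$ by $-(D_1+\delta)sq_n^{(2)}=-q_n^{(2)}-\delta sq_n^{(2)}$. The last term is in $B^1\otimes D^0$. So now $q_n^{(2)}=0$, and $q_n^{(0)}$ is unchanged.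

Next, the $B^2$-component is $D_1q_n^{(1)}=0$. The transformation with $a=\hbar^nsq_n^{(1)}$ makes $q_n^{(1)}=0$ and changes $q_n^{(0)}$ by $-\delta sq_n^{(1)}$. Finally the $B^1$-component gives $D_1q_n^{(0)}=0$, that is, $q_n=q_n^{(0)}$ is left-invariant. The transformations at stage $n$ are $1+O(\hbar^n)$, so their composition converges. For $n=1$ we started with $q_1^{(0)}=\mathcal U_1(\pi)$ and subtracted $\delta c$ with $c=sq_1^{(1)}$; later stages do not touch $q_1$. $\square$

**End of the proof of Theorem A.** Let $f\star'g$ be the product $\mu+q'$. We read off $\mathcal R(Q')=\hbar\sum u^iY_i$ for $Q'=\omega+q'+\sum u^iJ_i'$, using $\mathbf dQ'=d_B\omega+\hbar\sum u^i\iota_i\omega$: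

* $u^0$: $\delta q'+\frac12[q',q']=0$, so $\star'$ is associative;
* $u^1$, $B$-degree $1$: $[\omega,J_i']=0$, so all $b^R$ kill $J_i'$, i.e. $J_i'\in\mathcal A[\![\hbar]\!]$;
* $u^1$, $B$-degree $0$: $\hbar\,\iota_i\omega+[\mu+q',J_i']=\hbar Y_i$, so $[\mu+q',J_i']=\hbar(Y_i+h_i^R)=\hbar X_i$.

The $u$-part of $\mathcal L_iQ'=0$ is $Y_iJ_j'=\sum_kc_{ij}^kJ_k'$, and $X_iJ_j'=Y_iJ_j'$ because $J_j'\in\mathcal A[\![\hbar]\!]$. By (7.6) and $Q'\equiv Q$ mod $\hbar$, $J_i'\equiv\lambda_i$. So $(\star',J')$ is an adapted pair. Since $\delta c$ is symmetric by (6.1) and $\mathcal U_1(\pi)(f,g)=\frac12\{f,g\}$, the first-order commutator of $\star'$ is $\hbar\{f,g\}$. Proposition 5.1 yields a dynamical twist $F$ with $F_1-F_1^{21}=r$, and Proposition 3.2 the quantization $R$. This proves Theorem A: every classical triangular dynamical $r$-matrix is quantizable. $\blacksquare$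

## 9. Four differential graded Lie algebras

The rest of the notes proves Theorem B. Recall that in a dgla $(L,d,[\,,])$ a *Maurer–Cartan (MC) element* is $\alpha\in L^1$ with $d\alpha+\frac12[\alpha,\alpha]=0$, and $a\in L^0$ acts by $d+\alpha\mapsto e^{\mathrm{ad}\,a}(d+\alpha)$ when the exponential converges. We will describe both sides of Theorem B as MC elements modulo gauge, and compare them through large dglas built from Section 7.

**The large dglas.** Let $\mathfrak M_{cl}=(C\otimes T)^{\mathfrak h}[\![\hbar]\!]$ and $\mathfrak M_q=(C\otimes D)^{\mathfrak h}[\![\hbar]\!]$, where $(\cdot)^{\mathfrak h}$ means killed by all $\mathcal L_i$. Let $M_0=\omega+\hbar\pi_0+\sum u^i\lambda_i$, which is $M$ for $r=0$. The operator $\mathbf d+[M_0,\cdot]$ preserves $\mathfrak M_{cl}$, and by (7.2), (7.4), (7.1) its square there is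
$$\hbar\sum_iu^i(\theta_i+[Y_i,\cdot])=\hbar\sum_iu^i(\mathcal L_i-\theta_i^S)=0 .$$
In the same way, by (7.5), $\mathbf d+[\mu+\mathcal U(M_0),\cdot]$ squares to zero on $\mathfrak M_q$. So both are dglas. In a fixed total degree only finitely many $(p,q,s)$ occur, so both have the form $V[\![\hbar]\!]$.

**An $L_\infty$-morphism between them.** The components $\mathcal U_n^{M_0}=\sum_k\frac1{k!}\mathcal U_{n+k}(M_0^k,\dots)$ (with the décalage signs of Section 6), with generating form
$$\gamma\mapsto\mathcal U^{M_0}(\gamma)=\mathcal U(M_0+\gamma)-\mathcal U(M_0),$$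
map $\mathfrak M_{cl}$ to $\mathfrak M_q$ by (K2) and $\mathcal L_iM_0=0$. They converge as in Section 7. To see that they form an $L_\infty$-morphism, let $\gamma$ have degree $1$ with extra nilpotent graded-commutative coefficients: replace $C$ by $C\otimes N$, where $N=\mathbb R\oplus N_+$ with $N_+$ nilpotent, extend $\mathbf d$ by $0$ on $N$, and let $\gamma$ have coefficients in $N_+$. The proof of Lemma 6.1 is unchanged. The curvature of $\gamma$ in $\mathfrak M_{cl}$ is $\mathbf d\gamma+[M_0,\gamma]+\frac12[\gamma,\gamma]=\mathcal R(M_0+\gamma)-\mathcal R(M_0)$, and likewise on the quantum side. The curvature of $\mathcal U^{M_0}(\gamma)$ is therefore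
$$\mathcal R(\mathcal U(M_0+\gamma))-\mathcal R(\mathcal U(M_0))=\Phi_{M_0+\gamma}(\mathcal R(M_0+\gamma))-\hbar\sum_iu^iY_i=\Phi_{M_0+\gamma}\big(\mathcal R(M_0+\gamma)-\mathcal R(M_0)\big),$$
the last step because $\mathcal R(M_0)=\hbar\sum u^iY_i$ and, by (K4) and (K1), $\Phi_{M_0+\gamma}(\hbar\sum u^iY_i)=\hbar\sum u^iY_i$. So the curvature of $\mathcal U^{M_0}(\gamma)$ is $\sum_n\frac1{n!}\mathcal U_{n+1}^{M_0}(\gamma^n,\cdot)$ applied to the curvature of $\gamma$, which is the generating form of the $L_\infty$-relations. (Take $\gamma=\sum\epsilon_j\gamma_j$ with $\epsilon_j^2=0$ and compare coefficients of $\epsilon_1\cdots\epsilon_k$.)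

**A better base point on the quantum side.** By Lemma 8.2 and Proposition 5.1 applied to $r=0$, there is an $\mathfrak h$-invariant gauge transformation taking $\mathbf d+\mu+\mathcal U(M_0)$ to
$$\mathbf D_0=\mathbf d+\omega+m_0+\sum_iu^i\lambda_i,$$
where $m_0=\mu+O(\hbar)$ is the product $\bullet$ of a twist. Indeed, follow Lemma 8.2 by $e^{\mathrm{ad}\,a}$ with $e^a=\Psi^{-1}$, $a\in\hbar D^0[\![\hbar]\!]$. As $a$ commutes with all $b^R$ and $X_i$, it is killed by $\mathcal L_i$ and fixes $\mathbf d$ and $\omega$; by (6.1) it takes $\star'$ to $\Psi^{-1}(\Psi\cdot\star'\Psi\cdot)=\bullet$ and $J_i'$ to $\Psi^{-1}J_i'=\lambda_i$. All these transformations are automorphisms of the graded Lie algebra $\mathfrak M_q$ and are the identity mod $\hbar$. So we may use $[\mathbf D_0,\cdot]$ as differential on $\mathfrak M_q$.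

**The small dglas.** Define
$$\mathfrak g_{cl}=\{\gamma\in T[\![\hbar]\!]:[b^R,\gamma]=[X_i,\gamma]=[\lambda_i,\gamma]=0\},\qquad\text{differential }\hbar[\pi_0,\cdot],$$
$$\mathfrak g_q=\{P\in D[\![\hbar]\!]:[b^R,P]=[X_i,P]=[\lambda_i,P]=0\},\qquad\text{differential }[m_0,\cdot].$$
In $\mathfrak g_{cl}$, left-invariance and $[\lambda_i,\gamma]=\pm\iota_{d\lambda_i}\gamma=0$ leave $\mathcal A\otimes\wedge\mathfrak g$, and $[X_i,\gamma]=0$ is $\mathfrak h$-invariance; so $\mathfrak g_{cl}=(\mathcal A\otimes\wedge\mathfrak g)^{\mathfrak h}[\![\hbar]\!]$. Both are closed under brackets. They are stable under the differentials, since $\pi_0$ and $m_0$ are left-invariant and commute with $X_i$, and $[\pi_0,\lambda_i]=X_i$, $[m_0,\lambda_i]=\hbar X_i$; for instance $[\lambda_i,[\pi_0,\gamma]]=\pm[X_i,\gamma]\pm[\pi_0,[\lambda_i,\gamma]]=0$. They sit inside $\mathfrak M_{cl}$, $\mathfrak M_q$ as part of $S^0\otimes B^0$: the elements are killed by $\mathcal L_i$ because $[Y_i,\cdot]=[X_i,\cdot]-[h_i^R,\cdot]$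 vanishes on them, and the terms $[\omega,\cdot]$ and $\sum u^i[\lambda_i,\cdot]$ of the large differentials vanish on them too. So we have a chain
$$\mathfrak g_{cl}\hookrightarrow\mathfrak M_{cl}\xrightarrow{\ \mathcal U^{M_0}\ }\mathfrak M_q\cong(\mathfrak M_q,\mathbf D_0)\hookleftarrow\mathfrak g_q.\tag{9.1}$$

## 10. Quasi-isomorphisms modulo $\hbar$

**Proposition 10.1.** The linear parts of all maps in (9.1) are quasi-isomorphisms modulo $\hbar$.

Let $\mathcal X=T$ with $\delta:=0$, or $\mathcal X=D$ with $\delta=[\mu,\cdot]$. By (7.6), modulo $\hbar$ the differential on $(S\otimes B\otimes\mathcal X)^{\mathfrak h}$ (for $D$, before as well as after the gauge transformation) is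
$$\delta+D_1+\kappa,\qquad\kappa=\sum_iu^i[\lambda_i,\cdot],$$
and the three parts square to zero and anticommute, since $[\mu,\omega]=[\mu,\lambda_i]=[\omega,\lambda_i]=[\lambda_i,\lambda_j]=0$. We use one piece of homological algebra twice.

*Double complex argument.* Let a complex with differential $d'+d''$ be graded by an extra degree $q\ge0$ that is bounded in each total degree, with $d'$ raising $q$ by one, $d''$ preserving it, $d'^2=d''^2=d'd''+d''d'=0$. If $d'$ is exact in degrees $q\ge1$, then $(\ker d'|_{q=0},d'')$ includes quasi-isomorphically. Indeed, let $z$ be a cocycle with top component $z_q$, $q\ge1$. Then $d'z_q=0$, so $z_q=d'y$, and subtracting $(d'+d'')y$ lowers the top degree; in the end $z$ lies in $q=0$ with $d'z=d''z=0$. If $z\in\ker d'|_{q=0}$ and $z=(d'+d'')y$, then the top component $y_q$, $q\ge1$, has $d'y_q=0$, and the same subtraction brings $y$ to $q=0$, where $d'y=0$ and $z=d''y$.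

**Step 1 (the inclusions $\mathfrak g_{cl}\subset\mathfrak M_{cl}$ and $\mathfrak g_q\subset\mathfrak M_q$).** First remove $B$. The homotopy $s$ of Lemma 8.1, extended $S$-linearly, commutes with $\mathcal L_i$ and so acts on invariants. Thus $D_1$ is exact in $B$-degree $\ge1$, and its kernel in $B$-degree $0$ is $(S\otimes\mathcal X^{inv})^{\mathfrak h}$, where $\mathcal X^{inv}$ is the left-invariant part. By the double complex argument with $d'=D_1$, the complex $\big((S\otimes\mathcal X^{inv})^{\mathfrak h},\delta+\kappa\big)$ includes quasi-isomorphically. On it $\mathcal L_i$ acts as $\theta_i^S+[X_i,\cdot]$.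

Next remove $S$, with $d'=\kappa$ and the $S$-degree $p$, which is bounded in each total degree. The kernel of $\kappa$ at $p=0$ is $\mathfrak g_{cl}/\hbar$, respectively $\mathfrak g_q/\hbar$. So it remains to show that $\kappa$ is exact for $p\ge1$. Up to signs depending only on the degree, $\kappa$ is $\kappa'=\sum u^i\alpha_i$ with $\alpha_i=\iota_{d\lambda_i}$ on $T$ and, on $D$, $\alpha_iP=P\circ\lambda_i$, i.e.
$$(\alpha_iP)(f_1,\dots,f_k)=\sum_{j=0}^k(-1)^jP(f_1,\dots,f_j,\lambda_i,f_{j+1},\dots,f_k).$$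
At fixed $p$ and total degree the degree in $\mathcal X$ is fixed, so exactness of $\kappa$ and of $\kappa'$ are the same. The $\alpha_i$ anticommute, since $[\lambda_i,\lambda_j]=0$ and $\lambda_i$ is odd in $\mathcal X$. Let $\beta_j=\partial_j\wedge$ on $T$ and $(\beta_jP)(f_0,\dots,f_k)=\partial_jf_0\,P(f_1,\dots,f_k)$ on $D$. Then
$$\alpha_i\beta_j+\beta_j\alpha_i=\delta_{ij}.$$
On $T$ this is standard. On $D$, inserting $\lambda_i$ in the first slot of $\beta_jP$ gives $\partial_j\lambda_i\,P=\delta_{ij}P$, and inserting it later gives $\partial_jf_1$ times the insertions in $P$ with signs opposite to those of $\beta_j\alpha_iP$.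

Put $\sigma=\sum_j\frac{\partial}{\partial u^j}\beta_j$ and $\mathsf N=\sum_j\beta_j\alpha_j$. The operator $\sigma$ preserves left-invariance, since $\partial_j$ commutes with $b^R$. It commutes with $\mathcal L_i$: from $[\theta_i^S,\partial_{u^j}]=\sum_mc_{ij}^m\partial_{u^m}$ and $[X_i,\partial_j]=-\sum_kc_{ik}^j\partial_k$ the two contributions to $[\mathcal L_i,\sigma]$ are $\sum c_{ij}^m\partial_{u^m}\beta_j$ and $-\sum c_{ik}^j\partial_{u^j}\beta_k$, which cancel. Likewise $\kappa'$ is equivariant. On the $S^p$-part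
$$\Pi:=\kappa'\sigma+\sigma\kappa'=\sum_{i,j}u^i\partial_{u^j}(\alpha_i\beta_j+\beta_j\alpha_i)+\sum_j\beta_j\alpha_j=p+\mathsf N .$$
We claim $\prod_{m=0}^l(\mathsf N-m)=0$. First, $\alpha_i\mathsf N=\sum_j(\delta_{ij}-\beta_j\alpha_i)\alpha_j=\alpha_i+\sum_j\beta_j\alpha_j\alpha_i=(\mathsf N+1)\alpha_i$. Let $Z_m=\{P:\alpha_{i_0}\cdots\alpha_{i_m}P=0\text{ for all }i_0,\dots,i_m\}$; so $Z_{-1}=0$, and $Z_l=\mathcal X^{inv}$ because among $l+1$ anticommuting factors one is repeated. For $P\in Z_m$,
$$\alpha_{i_1}\cdots\alpha_{i_m}(\mathsf N-m)P=\mathsf N\,\alpha_{i_1}\cdots\alpha_{i_m}P=\sum_j\beta_j\alpha_j\alpha_{i_1}\cdots\alpha_{i_m}P=0,$$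
that is, $(\mathsf N-m)Z_m\subset Z_{m-1}$. The claim follows. So for each $p\ge1$ the operator $p+\mathsf N$ is annihilated by a polynomial with nonzero roots $p,\dots,p+l$, and there is a polynomial $\nu$ with $\nu(p+\mathsf N)(p+\mathsf N)=1$ on the $S^p$-part. Now $\kappa'^2=0$, so $\Pi$ commutes with $\kappa'$. If $z$ is invariant of $S$-degree $p\ge1$ with $\kappa'z=0$, then $\Pi z=\kappa'\sigma z$ and
$$z=\nu(\Pi)\Pi z=\nu(\Pi)\kappa'\sigma z=\kappa'\,\nu(\Pi)\sigma z,$$
with $\nu(\Pi)\sigma z$ invariant. This proves exactness and Step 1.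

**Step 2 ($\mathcal U_1^{M_0}$ modulo $\hbar$).** Filter both sides by $2p+q$, where $q$ is the $B$-degree; since $s\ge-1$ the filtration is finite in each total degree. The operators $D_1$, $\kappa$ and all terms of $\mathcal U_1^{M_0}$ containing $M_0\equiv\omega+\sum u^i\lambda_i$ raise it. The operators $\mathcal L_i$ preserve $p$ and $q$, so the associated graded map is
$$\mathcal U_1:\big((S\otimes B\otimes T)^{\mathfrak h},0\big)\to\big((S\otimes B\otimes D)^{\mathfrak h},\delta\big),$$
and it is enough that this be a quasi-isomorphism. In the constant frame of $W$, $D^k=\mathcal O\otimes S(W)^{\otimes(k+1)}$, and $\delta$ is, up to sign, the $\mathcal O$-linear cobar differential of the coalgebra $S(W)$. In each polynomial degree the cobar complex consists of finite-dimensional polynomial $GL(W)$-modules, and $\mathcal U_1$ embeds $\wedge W$ equivariantly onto representatives of its cohomology; this is the HKR theorem. By complete reducibility choose equivariant complements: the cocycles are the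 coboundaries plus $\mathcal U_1(\wedge W)$, and $\delta$ maps a complement of the cocycles isomorphically onto the coboundaries. Let $\eta$ be the inverse of the latter isomorphism on coboundaries and $0$ on the other two summands, and let $\mathsf P$ be the projection to $\mathcal U_1(\wedge W)$ followed by $\mathcal U_1^{-1}$. These are equivariant, with $\mathsf P\,\mathcal U_1=1$ and $1-\mathcal U_1\mathsf P=\delta\eta+\eta\delta$. Since $Y_i$ is linear, $[Y_i,f\otimes N]=Y_i(f)\otimes N+f\otimes(Y_i\cdot N)$ with the $\mathfrak{gl}(W)$-action on $N\in S(W)^{\otimes(k+1)}$. So the contraction, tensored with $\mathcal O$, $S$ and $B$ (with the Koszul sign for $\eta$), commutes with $\mathcal L_i$ and restricts to invariants. This proves Proposition 10.1. $\square$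

## 11. Maurer–Cartan elements and twists; end of the proof of Theorem B

**Passing to gauge classes.** The conditions defining the four dglas are free of $\hbar$, so they have the form $V[\![\hbar]\!]$. Consider an $\mathbb R[\![\hbar]\!]$-multilinear $L_\infty$-morphism between dglas $V[\![\hbar]\!]$, $V'[\![\hbar]\!]$ whose linear part is a quasi-isomorphism mod $\hbar$. Its linear part restricts to quasi-isomorphisms $\hbar^mV[\![\hbar]\!]\to\hbar^mV'[\![\hbar]\!]$ for all $m$, because the mapping cone is $\hbar$-adically complete with acyclic graded pieces. The filtered Goldman–Millson theorem (Dolgushev–Rogers, J. Algebra 430 (2015)) states: an $L_\infty$-morphism between complete filtered $L_\infty$-algebras $L=F_1L$, $L'=F_1L'$, compatible with the filtrations and whose linear part is a quasi-isomorphism $F_mL\to F_mL'$ for all $m\ge1$, induces a weak equivalence of the simplicial sets $\mathrm{MC}(L\,\hat\otimes\,\Omega(\Delta^\bullet))$. On $\pi_0$, for dglas, this is a bijection of gauge classes.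 Indeed, a $1$-simplex $\alpha(t)+a(t)\,dt$ says that $\alpha(t)$ consists of MC elements and moves along the infinitesimal gauge action of $\mp a(t)$; the ordered exponential in the pro-unipotent gauge group $\exp(L^0)$ connects its ends. Conversely, the curve $e^{t\,\mathrm{ad}\,a}(d+\alpha)$, polynomial in $t$ modulo each $F_m$, gives a $1$-simplex. Apply this with $F_m=\hbar^mV[\![\hbar]\!]$ to (9.1), using Proposition 10.1:
$$\mathrm{MC}(\hbar\,\mathfrak g_{cl})/\!\sim\ \;\cong\ \;\mathrm{MC}(\hbar\,\mathfrak g_q)/\!\sim .\tag{11.1}$$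

**The classical side.** A degree-$1$ element of $\hbar\,\mathfrak g_{cl}$ is $\hbar r_\hbar$ with $r_\hbar\in(\mathcal A\otimes\wedge^2\mathfrak g)^{\mathfrak h}[\![\hbar]\!]$. It is MC iff $\hbar^2[\pi_0,r_\hbar]+\frac{\hbar^2}2[r_\hbar,r_\hbar]=0$, i.e. iff $\pi_0+r_\hbar$ is Poisson, i.e. iff $r_\hbar$ satisfies the CDYBE, by the computation in Proposition 4.1. The gauge group is $\exp\big(\hbar(\mathcal A\otimes\mathfrak g)^{\mathfrak h}[\![\hbar]\!]\big)$, acting by $\pi_0+r_\hbar\mapsto e^{\mathrm{ad}\,a}(\pi_0+r_\hbar)$. This is the first set of Theorem B.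

**The quantum side.** An MC element $P\in\hbar\,\mathfrak g_q$ corresponds to an associative product $m=m_0+P\equiv\mu$ mod $\hbar$ that is left-invariant and satisfies $[X_i,m]=0$ and $[m,\lambda_i]=\hbar X_i$; conversely each such $m$ gives $P=m-m_0$. A gauge equivalence is a left-invariant operator $E=e^a=1+O(\hbar)$ commuting with the $X_i$ and with $E(\lambda_i)=\lambda_i$, intertwining the products. We now identify these classes with twists, in three steps.

**Step 1 (every dynamical twist gives such a product).** Given $F=\sum F_\alpha u_\alpha\otimes v_\alpha$, we build the product that (5.2)–(5.4) force. Let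
$$f\triangleright(gf')=\sum_k\frac{\hbar^k}{k!}\sum(h_{i_1}^L\cdots h_{i_k}^Lg)(\partial_{i_1}\cdots\partial_{i_k}f\star f'),\qquad(gf')\triangleleft f=g(f'\star f).$$
By Lemma 3.1 these are commuting left and right actions of $(\mathcal A[\![\hbar]\!],\star)$ on $\mathcal O[\![\hbar]\!]$: the left one is the shift followed by the action $(f''\otimes u)(gf')=(u^Lg)(f''\star f')$. By (2.3), $\lambda_i\triangleright(gf')=g(\lambda_i\star f')+\hbar(h_i^Lg)f'$ gives
$$\lambda_i\triangleright a=a\triangleleft\lambda_i+\hbar X_ia .\tag{11.2}$$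
Writing $\hbar X_i$ as $\lambda_i\triangleright\cdot$ minus $\cdot\triangleleft\lambda_i$ and using (2.3) again,
$$X_i(f\triangleright b)=(\mathrm{coad}_if)\triangleright b+f\triangleright X_ib,\qquad X_i(b\triangleleft f)=X_ib\triangleleft f+b\triangleleft\mathrm{coad}_if .\tag{11.3}$$
Define, as series of bidifferential operators,
$$g_1\bullet_F(g_2f_2)=F^L(g_1,g_2)\triangleleft f_2,\qquad(g_1f_1)\bullet_Fb=g_1\bullet_F(f_1\triangleright b).$$
From the definitions and the action properties,
$$(a\triangleleft f)\bullet_Fb=a\bullet_F(f\triangleright b),\qquad a\bullet_F(b\triangleleft f)=(a\bullet_Fb)\triangleleft f .\tag{11.4}$$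
For the first, with $a=g_1f_1$: both sides are $g_1\bullet_F((f_1\star f)\triangleright b)$. For the second: for $a=g_1$ it is the right action property; for $a=g_1f_1$ use that the actions commute.

The field $X_i$ is a derivation of $\bullet_F$. On $(g_1,g_2)$ this is the invariance of $F$. By (11.3) and (11.4) it passes to $(g_1,g_2\triangleleft f)$, since
$$X_i\big((g_1\bullet_Fg_2)\triangleleft f\big)=X_i(g_1\bullet_Fg_2)\triangleleft f+(g_1\bullet_Fg_2)\triangleleft\mathrm{coad}_if=X_ig_1\bullet_F(g_2\triangleleft f)+g_1\bullet_FX_i(g_2\triangleleft f),$$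
and then to $(g_1\triangleleft f,b)$, since
$$X_i\big(g_1\bullet_F(f\triangleright b)\big)=X_ig_1\bullet_F(f\triangleright b)+g_1\bullet_F\big((\mathrm{coad}_if)\triangleright b\big)+g_1\bullet_F(f\triangleright X_ib)=X_i(g_1\triangleleft f)\bullet_Fb+(g_1\triangleleft f)\bullet_FX_ib.$$
Consequently, by (11.2) and (11.4),
$$\lambda_i\triangleright(a\bullet_Fb)=a\bullet_F(b\triangleleft\lambda_i)+\hbar X_ia\bullet_Fb+\hbar\,a\bullet_FX_ib=a\bullet_F(\lambda_i\triangleright b)+\hbar X_ia\bullet_Fb=(\lambda_i\triangleright a)\bullet_Fb,$$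
using $a\bullet_F(\lambda_i\triangleright b)=(a\triangleleft\lambda_i)\bullet_Fb$ at the end. Polynomials are $\star$-generated by the $\lambda_i$, so for polynomial $f$, hence for all $f\in\mathcal A$,
$$f\triangleright(a\bullet_Fb)=(f\triangleright a)\bullet_Fb .\tag{11.5}$$

Associativity: with (11.4) and (11.5),
$$\big((g_1\triangleleft f)\bullet_Fb\big)\bullet_Fc=\big(g_1\bullet_F(f\triangleright b)\big)\bullet_Fc,\qquad(g_1\triangleleft f)\bullet_F(b\bullet_Fc)=g_1\bullet_F\big((f\triangleright b)\bullet_Fc\big),$$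
so it suffices to treat $a=g_1$. Similarly $b=g_2\triangleleft f$ reduces to $(g_1,g_2,f\triangleright c)$, and a factor $f$ in $c=g_3\triangleleft f$ comes out on the right on both sides. For $(g_1,g_2,g_3)$, the computation of Section 5, Step 6, with $g_1\bullet_Fg_2=\sum\big((u_\alpha g_1)(v_\alpha g_2)\big)\triangleleft F_\alpha$ and $\triangleright,\triangleleft$ in place of $\bullet$-multiplication by functions of $\lambda$, shows that associativity is (2.5).

By counitality $g\bullet_F1=g=1\bullet_Fg$; with (11.4) and $f\triangleright1=f$ it follows that $1$ is the unit of $\bullet_F$. So $\lambda_i\bullet_Fa=1\bullet_F(\lambda_i\triangleright a)=\lambda_i\triangleright a$ and $a\bullet_F\lambda_i=a\triangleleft\lambda_i$, and $[\bullet_F,\lambda_i]=\hbar X_i$ by (11.2). Left-invariance and $\bullet_F\equiv\mu$ mod $\hbar$ are clear.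

In the situation of Section 1 this applies to the $F$ found there, giving an adapted pair with $J_i'=\lambda_i$, and the properties (5.2)–(5.4) hold: $f_1\bullet_Ff_2=f_1\triangleright f_2=f_1\star f_2$, $g\bullet_Ff=gf$, $f\bullet_Fb=f\triangleright b$.

**Step 2 (every MC element is gauge equivalent to some $\bullet_F$).** Let $m$ be a product as above. Then $(m,\lambda)$ is an adapted pair with $J_i'=\lambda_i$. The operator $\Psi$ of Proposition 5.1 is left-invariant, commutes with $X_i$ and satisfies $\Psi(\lambda_i)=\lambda_i$, so it is a gauge equivalence. The resulting product $\bullet$ satisfies (5.2)–(5.4) with a dynamical twist $F$. Hence $(g_1f_1)\bullet b=g_1\bullet(f_1\bullet b)=g_1\bullet(f_1\triangleright b)$ and $g_1\bullet(g_2f_2)=(g_1\bullet g_2)\bullet f_2=F^L(g_1,g_2)\triangleleft f_2$, that is, $\bullet=\bullet_F$.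

**Step 3 (equivalences).** We show that $\bullet_F$ and $\bullet_{F'}$ are gauge equivalent iff $F\sim F'$.

Let $E$ be a gauge equivalence from $\bullet_F$ to $\bullet_{F'}$. Then $E(1)=1$. As $E$ commutes with $b^R$ it preserves $\mathcal A[\![\hbar]\!]$, where both products are $\star$; it is a $\star$-homomorphism there and fixes the $\lambda_i$. So $E$ is the identity on polynomials, hence on $\mathcal A$. Thus $E(gf)=E(g\bullet_Ff)=E(g)\triangleleft f$, and $E(g)=K(\lambda)^Lg$ with $K=\sum K_\alpha\,k_\alpha$ ($K_\alpha$ functions, $k_\alpha\in U(\mathfrak g)$) in $1+\hbar(\mathcal A\otimes U(\mathfrak g))[\![\hbar]\!]$; $K$ is $\mathfrak h$-invariant since $E$ commutes with $X_i$, and $\varepsilon(K)=1$ since $E(1)=1$. Now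
$$E(g_1\bullet_Fg_2)=\sum E\big((u_\alpha g_1)(v_\alpha g_2)\big)\triangleleft F_\alpha\quad\text{is given by}\quad\Delta K*F,\tag{11.6}$$
and
$$E(g_1)\bullet_{F'}E(g_2)=\sum(k_\alpha g_1)\bullet_{F'}\Big(\big(K_\alpha\triangleright(k_\gamma g_2)\big)\triangleleft K_\gamma\Big)\quad\text{by}\quad F'*K_1(\lambda+\hbar h^{(2)})*K_2(\lambda).\tag{11.7}$$
For (11.7), $E(g_1)=\sum(k_\alpha g_1)\triangleleft K_\alpha$, and expanding $\triangleright$ gives $\sum\frac{\hbar^k}{k!}(F'_\beta\star\partial_{i_1}\cdots\partial_{i_k}K_\alpha\star K_\gamma)\,u'_\beta k_\alpha\otimes v'_\beta h_{i_1}\cdots h_{i_k}k_\gamma$, where $F'=\sum F'_\beta u'_\beta\otimes v'_\beta$. So $F\sim F'$.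

Conversely, given $K$ as in Theorem B, put $E(gf)=(K^Lg)\triangleleft f$. Then $E=1+O(\hbar)$ is a series of differential operators with $E(1)=1$ and $E(\lambda_i)=\lambda_i$; it is left-invariant, commutes with $\triangleleft f$ and, by invariance of $K$ and (11.3), with $X_i$. Hence $E(\lambda_i\triangleright a)=E(a)\triangleleft\lambda_i+\hbar X_iE(a)=\lambda_i\triangleright E(a)$, and so $E(f\triangleright a)=f\triangleright E(a)$ for all $f\in\mathcal A$. By (11.6), (11.7) and the hypothesis, $E(g_1\bullet_Fg_2)=E(g_1)\bullet_{F'}E(g_2)$. Since all operations commute with $\triangleleft f$ on the right, $E(g_1\bullet_Fb)=E(g_1)\bullet_{F'}E(b)$ for all $b$. Then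
$$E\big((g_1\triangleleft f_1)\bullet_Fb\big)=E\big(g_1\bullet_F(f_1\triangleright b)\big)=E(g_1)\bullet_{F'}\big(f_1\triangleright E(b)\big)=E(g_1\triangleleft f_1)\bullet_{F'}E(b).$$
So $\log E\in\hbar\,\mathfrak g_q^0$ gives a gauge equivalence.

By Steps 1–3, $\mathrm{MC}(\hbar\,\mathfrak g_q)/\!\sim$ is the set of dynamical twists modulo $\sim$, and (11.1) is the bijection of Theorem B.

**Leading terms.** Let $[r_\hbar]\leftrightarrow[F]$. Following (9.1), $\hbar r_\hbar$ goes to $\mathcal U(M_0+\hbar r_\hbar)-\mathcal U(M_0)$, and $\mathbf d+\mu+\mathcal U(M_0+\hbar r_\hbar)$ is carried to $\mathbf d+\omega+\bullet_F+\sum u^i\lambda_i$ by $\mathfrak h$-invariant gauge transformations that are the identity mod $\hbar$. The $S^0\otimes B^0$-component of $\mathcal U(M_0+\hbar r_\hbar)$ at order $\hbar$ is $\mathcal U_1(\pi_0+r_0)$, as in Section 7. A gauge transformation by $a\in\hbar\,\mathfrak M_q^0$ changes this component at order $\hbar$ only by $-\delta$ of the $B^0\otimes D^0$-part of the $\hbar$-coefficient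 of $a$, because $D_1$ and $\kappa$ raise the $B$- and $S$-degree. That change is symmetric. Hence the first-order commutator of $\bullet_F$ is given by $\pi_0+r_0$, and evaluating it on $g_1,g_2\in\mathcal F$ gives $F_1-F_1^{21}=r_0$. This proves Theorem B. $\blacksquare$
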